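
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Residues at a node and the coniveau of vanishing cycles}

\begin{abstract}
Let $S$ be a smooth projective geometrically connected surface with a Lefschetz pencil, let $C_{\bar\eta}$ be its geometric generic member, and let $E\subset H^1(C_{\bar\eta},\mathbf Q_l)$ be the space of vanishing cycles. We show that no nonzero class in $E\otimes H^2_{\mathrm{tr}}(S_{\bar\eta})\subset H^3(C_{\bar\eta}\times S_{\bar\eta})$ vanishes on the complement of a divisor. This holds over every field of characteristic different from $l$ and answers a question of B.~Kahn in positive characteristic. More generally, we determine $N^cH^{i+1}(C_{\bar\eta}\times Y_{\bar\eta})\cap(E\otimes H^i(Y_{\bar\eta}))$ for every smooth projective geometrically connected $Y$ and all $i,c$. The method is to specialize to a singular member of the pencil with its node removed, and then to take the residue along one branch of the node. Both operations preserve coniveau, and together they compute,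 up to a scalar, the pairing with the vanishing cycle.
\end{abstract}

\section{The question and the result}

\subsection{The setting}

Let $k$ be a field, let $l$ be a prime different from $\operatorname{char}k$, and let $H^i(-)$ denote $l$-adic cohomology with $\mathbf Q_l$-coefficients. Let $S$ be a smooth projective geometrically connected surface over $k$ with a Lefschetz pencil of hyperplane sections. Blowing up the base locus gives $\pi:\tilde S\to S$ with $\tilde S$ smooth, and a fibration $f:\tilde S\to\mathbf P^1$ whose fibers are the members of the pencil. Let $U\subset\mathbf P^1$ be the dense open subset over which $f$ is smooth. That the pencil is Lefschetz means in particular that every geometric fiber outside $U$ has exactly one singular point, and that this point is an ordinary double point. Let $\eta$ be the generic point of $\mathbf P^1$, $K=k(\eta)$, and $\bar\eta$ a geometric point over $\eta$. Thus $C_{\bar\eta}=f^{-1}(\bar\eta)$ is a smooth projective connected curve lying on $S_{\bar\eta}$.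

The cohomology of $C_{\bar\eta}$ has a constant part and a varying part. The constant part is
\[
I=\operatorname{Im}\bigl(H^1(S_{\bar\eta})\to H^1(C_{\bar\eta})\bigr),
\]
and the varying part is the subspace $E\subset H^1(C_{\bar\eta})$ spanned by the vanishing cycles of the pencil (recalled in Section~\ref{sec:pencil}). We use the standard fact that $E$ maps isomorphically onto $H^1(C_{\bar\eta})/I$, that is,
\begin{equation}\label{eq:IE}
H^1(C_{\bar\eta})=I\oplus E .
\end{equation}
Accordingly one identifies $E$ with
\[
H^1_l(\psi_\eta)=\operatorname{Coker}\bigl(H^1(S_{\bar\eta})\to H^1(C_{\bar\eta})\bigr),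
\]
the fiber at $\eta$ of the cokernel of $R^1(g_U)_*\mathbf Q_l\to R^1(f_U)_*\mathbf Q_l$, where $f_U:\tilde S_U\to U$ and $g_U:S\times U\to U$ are the projections.

Let $A\subset H^2(S_{\bar\eta})$ be the span of the classes of divisors, and let $T=H^2_{l,\mathrm{tr}}(S_{\bar\eta})=A^\perp$ be the transcendental part. Put
\[
H^3_l(\psi_\eta)=H^1_l(\psi_\eta)\otimes H^2_{l,\mathrm{tr}}(S_{\bar\eta})=E\otimes T .
\]
By the K\"unneth formula this is a subspace of $H^3(C_{\bar\eta}\times S_{\bar\eta})$, where $e\otimes w$ stands for $p_1^*e\cup p_2^*w$. It is a direct summand, cut out by algebraic correspondences.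

For a variety $X$ over an algebraically closed field, purely of dimension $n$, the coniveau subspace $N^cH^m(X)\subset H^m(X)$ consists of the classes that vanish on $X\setminus D$ for some closed subset $D\subset X$ of codimension $\ge c$, that is, with $\dim D\le n-c$. It is a subspace because $D_1\cup D_2$ has codimension $\ge c$ if $D_1$ and $D_2$ do. Put $N^1H^3_l(\psi_\eta)=N^1H^3(C_{\bar\eta}\times S_{\bar\eta})\cap H^3_l(\psi_\eta)$.

It is known that $N^1H^3_l(\psi_\eta)=0$ if $\operatorname{char}k=0$. The question, which comes from Kahn's paper \cite{Kahn}, is whether this remains true in characteristic $p>0$.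

\subsection{The result}

\begin{theorem}\label{thm:A}
For every field $k$, every prime $l\ne\operatorname{char}k$, every smooth projective geometrically connected surface $S$ over $k$ and every Lefschetz pencil of hyperplane sections of $S$, one has $N^1H^3_l(\psi_\eta)=0$.
\end{theorem}

In particular the answer to the question is yes, without exception. The proof uses neither Hodge theory nor the Tate conjecture.

If $a\in A$ is the class of a curve $\Sigma\subset S_{\bar\eta}$, then $e\otimes a$ vanishes off $C_{\bar\eta}\times\Sigma$, so $E\otimes A\subset N^1H^3(C_{\bar\eta}\times S_{\bar\eta})$. Passing from $H^2(S_{\bar\eta})$ to $T$ removes these obvious classes, and the question is whether others remain. On the constant part $I$ they can: Remark~\ref{rem:CM} gives an example in which $I\otimes T$ contains nonzero classes of coniveau $\ge1$. The space $E$, in contrast, varies with the parameter of the pencil, while $H^2(S_{\bar\eta})$ is constant. One therefore expects that the only classes of coniveau $\ge1$ in $E\otimes H^2(S_{\bar\eta})$ are the obvious ones. The next theorem says this, with an arbitrary variety as second factor.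

\begin{theorem}\label{thm:B}
Let $k$, $l$, $S$ and the pencil be as in Theorem~\ref{thm:A}, and let $Y$ be a smooth projective geometrically connected variety over $k$. Then for all $i,c\ge0$
\[
N^cH^{i+1}(C_{\bar\eta}\times Y_{\bar\eta})\cap\bigl(E\otimes H^i(Y_{\bar\eta})\bigr)=E\otimes N^cH^i(Y_{\bar\eta}).
\]
\end{theorem}

\subsection{The idea}

Suppose $e\otimes w$ vanishes off a closed subset $D\subset C_{\bar\eta}\times Y_{\bar\eta}$ of codimension $\ge c$, with $e\in E$ nonzero. We want to strip off $e$ and conclude that $w$ vanishes off a subset of codimension $\ge c$ in $Y_{\bar\eta}$.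

If $C_{\bar\eta}$ were a punctured curve and $e$ had nonzero residue at the puncture $q$, this would be easy. The residue of $e\otimes w$ along $\{q\}\times Y_{\bar\eta}$ is a nonzero multiple of $w$. No component of the closure of $D$ lies in $\{q\}\times Y_{\bar\eta}$, so this closure meets $\{q\}\times Y_{\bar\eta}$ in codimension $\ge c$, and off the intersection the residue vanishes. But $C_{\bar\eta}$ is complete and its classes have no residues.

Degeneration supplies the puncture. When $C_{\bar\eta}$ specializes to a member $C_s$ with a node $P$, the curve $C_s\setminus\{P\}$ has two punctures, one for each branch of the node. Classes on $C_{\bar\eta}$ specialize to classes on $C_s\setminus\{P\}$, with no loss of coniveau, and the residue at one of the two punctures turns out to be, up to a scalar, the pairing with the vanishing cycle. Varying the node and the specialization map, one reaches all vanishing cycles. These span $E$, and the pairing is nondegenerate on $E$, so linear algebra then handles arbitrary elements of $E\otimes H^i(Y_{\bar\eta})$.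

Section~\ref{sec:BA} deduces Theorem~\ref{thm:A} from Theorem~\ref{thm:B}. Section~\ref{sec:move} treats residues and specialization, and Section~\ref{sec:model} works out the model case $xy=t$. Section~\ref{sec:pencil} collects what is needed about pencils, Section~\ref{sec:node} computes the residue at a node, and Section~\ref{sec:proof} concludes.

\subsection{Conventions}

We write $\Lambda=\mathbf Z/l^n$ and $H^i(-)=(\varprojlim_nH^i(-,\mathbf Z/l^n))\otimes\mathbf Q$, and similarly for cohomology with support. Maps are constructed at finite level, compatibly in $n$, and then passed to the limit. Over algebraically closed fields $\mathbf Q_l(1)\cong\mathbf Q_l$ is fixed, and twists are ignored where they are harmless. For an invertible function $u$ on a scheme over which $l$ is invertible, $\{u\}\in H^1(-,\mu_{l^n})$ denotes its Kummer class; one has $\{uu'\}=\{u\}+\{u'\}$, and $\{u\}=0$ if $u$ is an $l^n$-th power. The Poincar\'e pairing on $H^1(C_{\bar\eta})$ is written $\langle\ ,\ \rangle$.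

\section{Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}}\label{sec:BA}

We may and do assume in this section that $\bar\eta$ is the spectrum of an algebraically closed field, since purely inseparable extensions change neither \'etale cohomology nor closed subsets. Write $S$ for $S_{\bar\eta}$, and recall that $A\subset H^2(S)$ is the span of the divisor classes and $T=A^\perp$.

\begin{lemma}\label{lem:N1A}
$N^1H^2(S)=A$.
\end{lemma}

\begin{proof}
The class of a curve vanishes off that curve, so $A\subset N^1H^2(S)$. Conversely, let $\Sigma\subsetneq S$ be closed and reduced. The kernel of $H^2(S)\to H^2(S\setminus\Sigma)$ is the image of $H^2_\Sigma(S)$; here the exact sequences at finite level remain exact in the limit because the groups are finite. Let $Z\subset\Sigma$ be a finite set containing the singular points and the isolated points of $\Sigma$, so that $\Sigma\setminus Z$ is a smooth curve (possibly empty). Points have codimension $2$ in $S$, so $H^2_Z(S,\Lambda)=H^3_Z(S,\Lambda)=0$ by purity, and the exact sequence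
\[
H^2_Z(S,\Lambda)\to H^2_\Sigma(S,\Lambda)\to H^2_{\Sigma\setminus Z}(S\setminus Z,\Lambda)\to H^3_Z(S,\Lambda)
\]
together with purity for $\Sigma\setminus Z$ gives $H^2_\Sigma(S,\Lambda)\cong H^0(\Sigma\setminus Z,\Lambda)(-1)$. This group is generated by the classes of the one-dimensional components of $\Sigma$, so the image of $H^2_\Sigma(S)$ in $H^2(S)$ is contained in $A$.
\end{proof}

\begin{lemma}\label{lem:AT}
$A\cap T=0$.
\end{lemma}

\begin{proof}
Let $D_1,\dots,D_\rho$ be divisors forming a basis of $\operatorname{Num}(S)\otimes\mathbf Q$. A numerically trivial divisor has a nonzero multiple that is algebraically equivalent to $0$ (Matsusaka), so its class in $H^2(S)$ is $0$. Hence the classes $[D_j]$ span $A$. If $a=\sum_ja_j[D_j]$ with $a_j\in\mathbf Q_l$ lies in $A^\perp$, then $\sum_ja_j(D_j\cdot D_i)=0$ for all $i$. The rational matrix $(D_i\cdot D_j)$ is nondegenerate, so all $a_j$ are $0$.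
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Theorem~\ref{thm:B}]
Take $Y$ to be the given surface, $i=2$ and $c=1$ in Theorem~\ref{thm:B}. With Lemma~\ref{lem:N1A} it says that $N^1H^3(C_{\bar\eta}\times S_{\bar\eta})\cap(E\otimes H^2(S_{\bar\eta}))=E\otimes A$. Hence
\[
N^1H^3_l(\psi_\eta)\subset(E\otimes A)\cap(E\otimes T)=E\otimes(A\cap T)=0
\]
by Lemma~\ref{lem:AT}.
\end{proof}

\section{Two operations that preserve coniveau}\label{sec:move}

In this section $k$ is algebraically closed.

\subsection{Residues}

Let $B$ be a smooth curve over $k$, not necessarily connected or complete, let $q\in B$ be a closed point and put $B^0=B\setminus\{q\}$. Let $Y$ be a smooth connected variety over $k$ of dimension $d$. The smooth divisor $F=\{q\}\times Y$ of $B\times Y$ has complement $B^0\times Y$, and $p_2$ identifies $F$ with $Y$. By purity, cup product with $\operatorname{cl}_F\in H^2_F(B\times Y)(1)$ is an isomorphism $H^i(F)(-1)\cong H^{i+2}_F(B\times Y)$, compatible with restriction to open subsets of $B\times Y$. In terms of $Y$ it is the map $H^i(Y)(-1)\to H^{i+2}_F(B\times Y)$, $w\mapsto\operatorname{cl}_F\cup\,p_2^*w$.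 Define
\[
\operatorname{res}_{q,Y}:H^{i+1}(B^0\times Y)\xrightarrow{\ \partial\ }H^{i+2}_F(B\times Y)\cong H^i(Y)(-1),
\]
where $\partial$ is the boundary map. If $Y$ is a point and $i=0$, we write $\operatorname{res}_q:H^1(B^0)\to H^2_q(B)\cong\mathbf Q_l(-1)$.

\begin{lemma}\label{lem:res}
\textup{(a)} $\operatorname{res}_{q,Y}\bigl(N^cH^{i+1}(B^0\times Y)\bigr)\subset N^cH^i(Y)(-1)$.

\textup{(b)} For $a\in H^1(B^0)$ and $w\in H^i(Y)$ one has $\operatorname{res}_{q,Y}(p_1^*a\cup p_2^*w)=\pm\operatorname{res}_q(a)\,w$, with a sign depending only on $i$.
\end{lemma}

\begin{proof}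
(a) Let $\xi$ vanish off a closed $Z\subset B^0\times Y$ with $\dim Z\le d+1-c$, and let $\bar Z$ be the closure of $Z$ in $B\times Y$. The irreducible components of $\bar Z$ are the closures of those of $Z$; they have dimension $\le d+1-c$ and are not contained in $F$. So $\Sigma=\bar Z\cap F$ has dimension $\le d-c$, i.e.\ codimension $\ge c$ in $F=Y$. The open set $(B\times Y)\setminus\bar Z$ meets $B^0\times Y$ in $(B^0\times Y)\setminus Z$ and $F$ in $Y\setminus\Sigma$. The boundary map and the purity isomorphism are compatible with restriction to this open set, so $\operatorname{res}_{q,Y}(\xi)|_{Y\setminus\Sigma}$ is the residue of $\xi|_{(B^0\times Y)\setminus Z}=0$, hence $0$.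

(b) The class $p_2^*w$ is defined on all of $B\times Y$, and $\partial$ is linear over $H^*(B\times Y)$ up to a sign depending on the degrees. Moreover $\partial p_1^*=p_1^*\partial$, and $p_1^*$ of the class of $q$ is $\operatorname{cl}_F$. Hence $\partial(p_1^*a\cup p_2^*w)=\pm\operatorname{res}_q(a)\,\operatorname{cl}_F\cup\,p_2^*w$, which corresponds to $\pm\operatorname{res}_q(a)\,w$.
\end{proof}

\subsection{Specialization}

Let $R$ be the henselization of the local ring of a smooth curve over $k$ at a closed point $s$. It is an excellent, strictly henselian discrete valuation ring with residue field $k$. Let $t$ be a uniformizer, let $\bar K$ be an algebraic closure of $\operatorname{Frac}R$, put $\bar\eta=\operatorname{Spec}\bar K$, and let $\bar R$ be the integral closure of $R$ in $\bar K$.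

For a finite subextension $K'$ of $\bar K/\operatorname{Frac}R$ let $R'$ be the integral closure of $R$ in $K'$. Since $R$ is excellent and henselian, $R'$ is finite over $R$ and is again a strictly henselian discrete valuation ring with residue field $k$. The ring $\bar R$ is the union of these $R'$; it is a strictly henselian valuation ring with residue field $k$, and its spectrum has two points.

Let $\mathcal X$ be smooth of finite type over some $R'$. Write $\mathcal X_{\bar R}=\mathcal X\otimes_{R'}\bar R$, let $\mathcal X_{\bar\eta}$ and $\mathcal X_s$ be its generic and special fibers, and let $\bar\jmath:\mathcal X_{\bar\eta}\to\mathcal X_{\bar R}$ be the inclusion. We claim that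
\begin{equation}\label{eq:acyc}
\Lambda\to R\bar\jmath_*\Lambda\quad\text{is an isomorphism.}
\end{equation}
This is clear on $\mathcal X_{\bar\eta}$. Let $z$ be a geometric point of $\mathcal X_s$. For each finite $R''\supset R'$ as above, $\mathcal O^{sh}_{\mathcal X,z}\otimes_{R'}R''$ is finite over the strictly henselian ring $\mathcal O^{sh}_{\mathcal X,z}$ and has a single closed point, with unchanged residue field, because $R''$ has residue field $k$. So the strict localization of $\mathcal X_{\bar R}$ at $z$ is $\operatorname{Spec}(\mathcal O^{sh}_{\mathcal X,z}\otimes_{R'}\bar R)$, and the stalk of $R^q\bar\jmath_*\Lambda$ at $z$ is $H^q(\operatorname{Spec}(\mathcal O^{sh}_{\mathcal X,z}\otimes_{R'}\bar K),\Lambda)$. By local acyclicity of smooth morphisms \cite[XV, 2.1]{SGA4} this is $\Lambda$ for $q=0$ and $0$ for $q>0$, which proves \eqref{eq:acyc}.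

Therefore restriction to $\mathcal X_{\bar\eta}$ is invertible on cohomology, and there is a specialization map
\[
\operatorname{sp}_{\mathcal X}:\ H^m(\mathcal X_{\bar\eta})\xleftarrow{\ \sim\ }H^m(\mathcal X_{\bar R})\longrightarrow H^m(\mathcal X_s).
\]
Both arrows are restriction maps. Hence $\operatorname{sp}$ is multiplicative, functorial in the smooth $R'$-scheme $\mathcal X$, and unchanged when $R'$ is enlarged. Note that $\mathcal X$ need not be proper; smoothness is what matters. If $Y$ is smooth and projective over $k$ and $\mathcal X=Y\times\operatorname{Spec}R$, then $\operatorname{sp}_{\mathcal X}$ is the inverse of the canonical isomorphism $H^m(Y)\cong H^m(Y_{\bar\eta})$, since pullback from $Y$ to $Y_{\bar R}$ followed by restriction to the special fiber $Y$ is the identity.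

\begin{lemma}\label{lem:sp}
Let $\mathcal X$ be smooth of finite type over $R$, of pure relative dimension $n$. Then $\operatorname{sp}_{\mathcal X}\bigl(N^cH^m(\mathcal X_{\bar\eta})\bigr)\subset N^cH^m(\mathcal X_s)$.
\end{lemma}

\begin{proof}
Let $\xi$ vanish off a closed $D\subset\mathcal X_{\bar\eta}$ with $\dim D\le n-c$. There are a finite $K'$ as above and a closed reduced $D'\subset\mathcal X_{K'}$ inducing $D$. Let $\bar D$ be the closure of $D'$ in $\mathcal X\otimes_RR'$. Each irreducible component of $\bar D$, with its reduced structure, dominates $\operatorname{Spec}R'$ and so is flat over $R'$; its special fiber is empty or of the same dimension as its generic fiber. Hence the special fiber $Z\subset\mathcal X_s$ of $\bar D$ satisfies $\dim Z\le n-c$.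

The open subscheme $\mathcal V=(\mathcal X\otimes_RR')\setminus\bar D$ is smooth over $R'$, with $\mathcal V_{\bar\eta}=\mathcal X_{\bar\eta}\setminus D$ and $\mathcal V_s=\mathcal X_s\setminus Z$. By functoriality $\operatorname{sp}_{\mathcal X}(\xi)|_{\mathcal V_s}=\operatorname{sp}_{\mathcal V}(\xi|_{\mathcal V_{\bar\eta}})=0$.
\end{proof}

\section{The model case $xy=t$}\label{sec:model}

This section is an illustration; the proof does not depend on it. We keep the notation of Section~\ref{sec:move} and consider the simplest degeneration to a node,
\[
\mathcal A=\operatorname{Spec}R[x,y]/(xy-t).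
\]
Its geometric generic fiber is $\mathbf G_{m,\bar K}$ with coordinate $x$, and $H^1(\mathcal A_{\bar\eta},\mu_{l^n})\cong\mathbf Z/l^n$ is generated by $\{x\}$. Its special fiber $xy=0$ has a node $P$ at the origin. Let $\mathcal A^0=\mathcal A\setminus\{P\}$. It is covered by the open sets $D(x)$ and $D(y)$ where $x$, respectively $y$, is invertible; they are smooth over $R$, with special fibers
\[
D(x)_s=\{y=0,\ x\ne0\},\qquad D(y)_s=\{x=0,\ y\ne0\},
\]
and $\mathcal A^0_s$ is the disjoint union of these two punctured lines.

What is $\operatorname{sp}_{\mathcal A^0}\{x\}$? The function $x$ is not invertible on $\mathcal A^0$, so we compute separately on the two open sets, both of which have geometric generic fiber $\mathcal A_{\bar\eta}$. On $D(x)$ it is invertible; hence $\{x\}$ extends over $D(x)_{\bar R}$ and specializes to $\{x\}$ on the first punctured line. On $D(y)$ we write $x=t/y$, so that $\{x\}=\{t\}-\{y\}$ on the generic fiber. Here $\{t\}=0$, since $t$ is an $l^n$-th power in $\bar K$. So $\{x\}$ extends over $D(y)_{\bar R}$ as $-\{y\}$. Altogether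
\[
\operatorname{sp}_{\mathcal A^0}\{x\}=\bigl(\{x\},\,-\{y\}\bigr).
\]
The residue of $\{x\}$ at $x=0$ on the first line is a generator, and the residue of $-\{y\}$ at $y=0$ on the second is its opposite. So $\{x\}$, which is defined on all of $\mathcal A_{\bar\eta}$, acquires a residue along each branch of the node. The two residues have sum zero, and this is why we must look at a single branch.

Now let $Y$ be smooth, projective and connected over $k$, let $w\in H^i(Y)=H^i(Y_{\bar\eta})$, and suppose $\{x\}\cup p_2^*w$ lies in $N^cH^{i+1}(\mathcal A_{\bar\eta}\times Y_{\bar\eta})$. Specialize to $\mathcal A^0_s\times Y$, fill in the puncture $x=0$ on the branch $y=0$, and take the residue there. By Lemmas~\ref{lem:sp} and~\ref{lem:res}(a) the result is in $N^cH^i(Y)$. By multiplicativity of $\operatorname{sp}$, the computation above and Lemma~\ref{lem:res}(b), the result is a nonzero multiple of $w$. So $w\in N^cH^i(Y)$.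

For a pencil the same argument will run on the curve $C_{\bar\eta}$. What has to be added is a comparison: the residue along one branch of the node, as a linear form on $H^1(C_{\bar\eta})$, must have the same kernel as the pairing with the vanishing cycle. Locally at the node the class $\{x\}$ will again decide the matter.

\section{Pencils, nodes and vanishing cycles}\label{sec:pencil}

\subsection{Reductions}

As in Section~\ref{sec:BA} we may take $\bar\eta=\operatorname{Spec}\Omega$ with $\Omega$ algebraically closed. Let $\bar k$ be the algebraic closure of $k$ in $\Omega$. The coordinate of $\mathbf P^1$ is transcendental over $\bar k$, so $\bar\eta$ is also a geometric point over the generic point of $\mathbf P^1_{\bar k}$. The varieties over $\Omega$ in Theorem~\ref{thm:B} do not change if $S$, the pencil and $Y$ are replaced by their base changes to $\bar k$, and the vanishing cycles are by definition those of the pencil over $\bar k$. So \emph{we assume from now on that $k$ is algebraically closed.}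

Let $\bar K$ be the algebraic closure of $K$ in $\Omega$. The vanishing cycles come from $H^1(C_{\bar K})=H^1(C_\Omega)$, because the embeddings $\tau$ that define them (see below) take values in $\bar K$. The next lemma, applied to $C_{\bar K}\times Y_{\bar K}$ and to $Y_{\bar K}$ with $\Phi=\bar K$, therefore allows us to \emph{take $\bar\eta=\operatorname{Spec}\bar K$.}

\begin{lemma}\label{lem:ext}
Let $\Phi\subset\Omega$ be algebraically closed fields in which $l$ is invertible and let $X$ be a smooth projective connected variety over $\Phi$. Under the canonical isomorphism $H^m(X)=H^m(X_\Omega)$ one has $N^cH^m(X)=N^cH^m(X_\Omega)$.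
\end{lemma}

\begin{proof}
If $x$ vanishes off $D$, then $x_\Omega$ vanishes off $D_\Omega$, which has the same codimension; so $\subset$ holds. Conversely, let $x\in H^m(X)$ vanish in $H^m(X_\Omega\setminus D)$ with $D\subset X_\Omega$ closed of codimension $\ge c$. The idea is to move $D$ in a family and specialize it to a subset defined over $\Phi$. Spread $D$ out to a closed $D_B\subset X_B=X\times\operatorname{Spec}B$ over an integral finitely generated $\Phi$-algebra $B\subset\Omega$. After shrinking $\operatorname{Spec}B$, all fibers of $D_B$ have codimension $\ge c$. Let $h:X_B\setminus D_B\to\operatorname{Spec}B$ be the projection.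

By generic base change \cite[Th.~finitude, 1.9]{SGA45}, after shrinking $\operatorname{Spec}B$ again the sheaves $R^qh_*\mathbf Z/l$ are lisse and commute with base change, for all $q$ (only finitely many are nonzero). By the long exact sequences of $0\to\mathbf Z/l\to\mathbf Z/l^{n+1}\to\mathbf Z/l^n\to0$ and induction on $n$ the same holds for $R^qh_*\mathbf Z/l^n$, for all $q$ and $n$, over the same base. After multiplying $x$ by a power of $l$ we may assume that $x=(x_n)$ is integral and that its image in $\varprojlim_nH^m(X_\Omega\setminus D,\mathbf Z/l^n)$ is $0$. The pullback of $x_n$ to $X_B\setminus D_B$ defines a section of the lisse sheaf $R^mh_*\mathbf Z/l^n$ which vanishes at the geometric point $\operatorname{Spec}\Omega$. Since $\operatorname{Spec}B$ is connected, the section is $0$. So at any $\Phi$-point $b$ of $\operatorname{Spec}B$ all $x_n$, and hence $x$, vanish off $D_b$, which has codimension $\ge c$ in $X$.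
\end{proof}

\subsection{The node}

Let $s\in\mathbf P^1\setminus U$, let $R$ be the henselization of $\mathcal O_{\mathbf P^1,s}$, with uniformizer $t$, and let $K_s=\operatorname{Frac}R$. It is algebraic over $K$. Choose a $K$-embedding $\tau:K_s\to\bar K$. Then $\bar K$ is an algebraic closure of $K_s$, and the notation of Section~\ref{sec:move} applies. Put
\[
\mathcal C=\tilde S\times_{\mathbf P^1}\operatorname{Spec}R,\qquad \mathcal C^0=\mathcal C\setminus\{P\},\qquad C^0_s=C_s\setminus\{P\},
\]
where $P\in C_s$ is the ordinary double point. The scheme $\mathcal C$ is proper over $R$, the scheme $\mathcal C^0$ is smooth over $R$, and $\mathcal C^0_{\bar\eta}=\mathcal C_{\bar\eta}=C_{\bar\eta}$. Let $C'$ be the normalization of $C_s$; it may be disconnected. Exactly two points $q_1,q_2$ of $C'$ lie over $P$, and $C^0_s=C'\setminus\{q_1,q_2\}$. Let $O=\mathcal O^{sh}_{\mathcal C,P}$.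

Near $P$ the family looks like the model $xy=t$, in the following sense.

\begin{lemma}\label{lem:xy}
The maximal ideal $\mathfrak m$ of $O$ has generators $x,y$ with $xy=t$. After possibly interchanging $x$ and $y$, the ring $O/(y)$ is the henselization of $C'$ at $q_1$, a discrete valuation ring with uniformizer $x$.
\end{lemma}

\begin{proof}
Since $\mathcal C$ is pro-\'etale over the smooth surface $\tilde S$, the ring $O$ is a two-dimensional regular local ring, hence factorial, and $\operatorname{gr}(O)$ is a polynomial ring in two variables over $k$. For $g\in O$ nonzero let $\operatorname{in}(g)\in\operatorname{gr}(O)$ be its initial form. The ring $O/tO$ is the henselization of $C_s$ at $P$, with completion $k[[u,v]]/(uv)$. So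
\[
\operatorname{gr}(O)/(\operatorname{in}(t))=\operatorname{gr}(O/tO)\cong k[u,v]/(uv)
\]
as graded rings, and $\operatorname{in}(t)$ is a product of two nonproportional linear forms.

Normalization commutes with henselization, so the normalization of $O/tO$ is the product of the two discrete valuation rings $\mathcal O^h_{C',q_1}$ and $\mathcal O^h_{C',q_2}$. Hence $O/tO$ has exactly two minimal primes. Since $O$ is factorial, they correspond to two nonassociate prime elements $x,y\in\mathfrak m$ dividing $t$; write $t=cxy$. As $\operatorname{gr}(O)$ is a domain, $\operatorname{in}(t)=\operatorname{in}(c)\operatorname{in}(x)\operatorname{in}(y)$, which has degree $2$. So $c$ is a unit, which we absorb into $y$, and $\operatorname{in}(x),\operatorname{in}(y)$ are linear and nonproportional. By Nakayama $\mathfrak m=(x,y)$. Therefore $O/(y)$ and $O/(x)$ are discrete valuation rings with uniformizers $x$ and $y$. Their product is the normalization of $O/(xy)=O/tO$, so they are the rings $\mathcal O^h_{C',q_j}$ in some order.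
\end{proof}

\subsection{Vanishing cycles}

The ring $O\otimes_R\bar R$ is local and strictly henselian, by the argument given for \eqref{eq:acyc} (that part did not use smoothness), so its spectrum is the strict localization of $\mathcal C_{\bar R}$ at $P$. Its generic fiber
\[
M=\operatorname{Spec}(O\otimes_R\bar K)
\]
is the Milnor fiber at $P$. The following facts hold in every characteristic $\ne l$, the relative dimension being $1$ \cite[XV, 2.2.5 and 3.4]{SGA7}, \cite[\S4]{Weil1}.

\begin{itemize}
\item[(V1)] $M$ is connected and $H^1(M,\Lambda)\cong\Lambda(-1)$.
\item[(V2)] There is a vanishing cycle $\delta_{s,\tau}\in H^1(C_{\bar\eta})$, well defined up to sign, such that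
\[
\operatorname{Im}\bigl(H^1(C_s)\cong H^1(\mathcal C_{\bar R})\to H^1(C_{\bar\eta})\bigr)=\delta_{s,\tau}^\perp .
\]
\end{itemize}
The isomorphism in (V2) is proper base change. The space $E$ is the span of the $\delta_{s,\tau}$ for all $s\in\mathbf P^1\setminus U$ and all $\tau$. It is possible that $\delta_{s,\tau}=0$; then $\delta_{s,\tau}^\perp=H^1(C_{\bar\eta})$, and everything below remains valid.

\begin{lemma}\label{lem:nondeg}
The pairing $\langle\ ,\ \rangle$ is nondegenerate on $E$. Hence the linear forms $\langle\,\cdot\,,\delta_{s,\tau}\rangle|_E$ span $E^\vee$.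
\end{lemma}

\begin{proof}
Fix $(s,\tau)$. The map $\mathcal C_{\bar R}\to\tilde S\to S$ lets us pull back classes of $S$ to $\mathcal C_{\bar R}$, and $H^1(S)=H^1(S_{\bar\eta})$. So $I$ is contained in the image of $H^1(\mathcal C_{\bar R})$, which is $\delta_{s,\tau}^\perp$ by (V2). Thus $I\perp E$. If $e\in E$ is orthogonal to $E$, it is orthogonal to $I\oplus E=H^1(C_{\bar\eta})$ by \eqref{eq:IE}, so $e=0$ by Poincar\'e duality. The second assertion follows because the $\delta_{s,\tau}$ span $E$.
\end{proof}

\section{The residue along a branch of the node}\label{sec:node}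

Fix $(s,\tau)$, and let $x,y,q_1,q_2$ be as in Lemma~\ref{lem:xy}. Let $Y$ be a smooth projective connected variety over $k$, and identify $H^i(Y)=H^i(Y_{\bar\eta})$. The curve $B=C'\setminus\{q_2\}$ is smooth, and $B\setminus\{q_1\}=C_s^0$. Define
\[
\rho_{s,\tau}:\ H^{i+1}(C_{\bar\eta}\times Y_{\bar\eta})\xrightarrow{\ \operatorname{sp}\ }H^{i+1}(C^0_s\times Y)\xrightarrow{\ \operatorname{res}_{q_1,Y}\ }H^i(Y)(-1),
\]
where $\operatorname{sp}$ is the specialization map of the smooth $R$-scheme $\mathcal C^0\times_kY$, and
\[
r_{s,\tau}=\operatorname{res}_{q_1}\circ\operatorname{sp}_{\mathcal C^0}:\ H^1(C_{\bar\eta})\to\mathbf Q_l(-1).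
\]

\begin{proposition}\label{prop:rho}
\textup{(a)} $\rho_{s,\tau}\bigl(N^cH^{i+1}(C_{\bar\eta}\times Y_{\bar\eta})\bigr)\subset N^cH^i(Y)(-1)$.

\textup{(b)} For $e\in H^1(C_{\bar\eta})$ and $w\in H^i(Y)$ one has $\rho_{s,\tau}(e\otimes w)=\pm r_{s,\tau}(e)\,w$, with a sign depending only on $i$.

\textup{(c)} $\ker r_{s,\tau}=\delta_{s,\tau}^\perp$.
\end{proposition}

\begin{proof}
(a) Combine Lemma~\ref{lem:sp} with Lemma~\ref{lem:res}(a).

(b) Since $\operatorname{sp}$ is multiplicative and functorial for the projections of $\mathcal C^0\times_kY$ to $\mathcal C^0$ and to $Y\times\operatorname{Spec}R$, we have $\operatorname{sp}(e\otimes w)=p_1^*\operatorname{sp}_{\mathcal C^0}(e)\cup p_2^*w$. Apply Lemma~\ref{lem:res}(b).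

(c) The idea is to show that both $\ker r_{s,\tau}$ and $\delta_{s,\tau}^\perp$ come from the kernel of restriction to $M$, which detects the classes on $C_{\bar\eta}$ that extend over $P$. To compare $M$ with the punctured branch at $q_1$ we insert between them the part of the strict localization at $P$ on which $x$ is invertible. As in the model case this removes the other branch.

\emph{The scheme $D(x)$.} Let $D(x)\subset\operatorname{Spec}(O\otimes_R\bar R)$ be the open subscheme where $x$ is invertible. Its generic part is all of $M$, because $x$ divides $t$. Its special part is $\operatorname{Spec}(O/(xy))[1/x]=\operatorname{Spec}(O/(y))[1/x]=\operatorname{Spec}L$, where $L$ is the fraction field of the discrete valuation ring $O_1=O/(y)$. By Lemma~\ref{lem:xy}, $\operatorname{Spec}L$ is the punctured henselization of $C'$ at $q_1$.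

\emph{Specialization for $D(x)$.} The ring $O$ is the filtered colimit of the coordinate rings of affine \'etale neighborhoods $V_\alpha$ of $P$ in $\mathcal C$, which can be taken to have a single point over $P$ and with $x$ defined on $V_\alpha$. Since $x$ vanishes at that point, $W_\alpha=V_\alpha[1/x]$ is \'etale over $\mathcal C^0$, hence smooth over $R$. By \eqref{eq:acyc} restriction $H^1((W_\alpha)_{\bar R},\Lambda)\to H^1((W_\alpha)_{\bar\eta},\Lambda)$ is an isomorphism. Now $D(x)=\varprojlim(W_\alpha)_{\bar R}$ and $M=\varprojlim(W_\alpha)_{\bar\eta}$, so in the limit $H^1(D(x),\Lambda)\to H^1(M,\Lambda)$ is an isomorphism. All maps being restrictions, we obtain a commutative diagram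
\[
\begin{array}{ccccc}
H^1(C_{\bar\eta},\Lambda)&\xleftarrow{\ \sim\ }&H^1(\mathcal C^0_{\bar R},\Lambda)&\longrightarrow&H^1(C^0_s,\Lambda)\\
\downarrow&&\downarrow&&\downarrow\\
H^1(M,\Lambda)&\xleftarrow{\ \sim\ }&H^1(D(x),\Lambda)&\longrightarrow&H^1(\operatorname{Spec}L,\Lambda).
\end{array}
\]
Its top row is $\operatorname{sp}_{\mathcal C^0}$. Let $\beta:H^1(M,\Lambda)\to H^1(\operatorname{Spec}L,\Lambda)$ be the map given by its bottom row.

\emph{The residue factors through $L$.} By excision $H^2_{q_1}(B,\Lambda)=H^2_{q_1}(\operatorname{Spec}O_1,\Lambda)$. Since $O_1$ is strictly henselian, $H^1(\operatorname{Spec}O_1,\Lambda)=H^2(\operatorname{Spec}O_1,\Lambda)=0$, so the boundary map $H^1(\operatorname{Spec}L,\Lambda)\to H^2_{q_1}(\operatorname{Spec}O_1,\Lambda)$ is an isomorphism. Hence $\operatorname{res}_{q_1}$ at level $n$ is the right vertical map followed by an isomorphism.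

\emph{$\beta$ is bijective.} The function $x$ is a unit on $D(x)$ and has a Kummer class $\{x\}\in H^1(D(x),\mu_{l^n})$. Its restriction to $\operatorname{Spec}L$ is the Kummer class of a uniformizer of $O_1$. The valuation gives $H^1(\operatorname{Spec}L,\mu_{l^n})=L^*/L^{*l^n}\cong\mathbf Z/l^n$, because units of $O_1$ are $l^n$-th powers. So the restriction of $\{x\}$ is a generator. Since $\mu_{l^n}\cong\Lambda$ over $k$, the map $\beta$ is surjective. By (V1) both sides have $l^n$ elements, so $\beta$ is bijective.

Consequently, at level $n$, the kernel of $r_{s,\tau}$ is $\ker\bigl(H^1(C_{\bar\eta},\Lambda)\to H^1(M,\Lambda)\bigr)$.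

\emph{Comparison with $\delta_{s,\tau}$.} Consider $\bar\jmath:C_{\bar\eta}\to\mathcal C_{\bar R}$. We have $\bar\jmath_*\Lambda=\Lambda$: off $P$ by \eqref{eq:acyc}, and at $P$ because $M$ is connected. Likewise $R^1\bar\jmath_*\Lambda$ vanishes off $P$ and has stalk $H^1(M,\Lambda)$ at $P$. The Leray spectral sequence and proper base change $H^1(\mathcal C_{\bar R},\Lambda)=H^1(C_s,\Lambda)$ give the exact sequence
\[
0\to H^1(C_s,\Lambda)\to H^1(C_{\bar\eta},\Lambda)\to H^1(M,\Lambda).
\]
So $\ker r_{s,\tau}$ at level $n$ is the image of $H^1(C_s,\Lambda)$. Passing to the limit over $n$, which is left exact, and tensoring with $\mathbf Q$, we get $\ker r_{s,\tau}=\operatorname{Im}(H^1(C_s)\to H^1(C_{\bar\eta}))$, and this is $\delta_{s,\tau}^\perp$ by (V2).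
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

By the reductions in Section~\ref{sec:pencil}, $k$ is algebraically closed and $\bar\eta=\operatorname{Spec}\bar K$.

\emph{The inclusion $\supset$.} If $e\in E$ and $w\in H^i(Y_{\bar\eta})$ vanishes off a closed $D$ of codimension $\ge c$, then $e\otimes w=p_1^*e\cup p_2^*w$ vanishes off $C_{\bar\eta}\times D$, which has codimension $\ge c$.

\emph{The inclusion $\subset$.} Let $v\in N^cH^{i+1}(C_{\bar\eta}\times Y_{\bar\eta})\cap(E\otimes H^i(Y_{\bar\eta}))$. Identify $H^i(Y_{\bar\eta})=H^i(Y)$ and put $N=N^cH^i(Y)$, which is contained in $N^cH^i(Y_{\bar\eta})$. By Proposition~\ref{prop:rho}(a) and~(b),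
\[
(r_{s,\tau}\otimes1)(v)=\pm\rho_{s,\tau}(v)\in N\qquad\text{for all }(s,\tau).
\]
By Proposition~\ref{prop:rho}(c) the linear forms $\langle\,\cdot\,,\delta_{s,\tau}\rangle$ and $r_{s,\tau}$ have the same kernel, so the first is a scalar multiple of the second. Hence
\[
(\langle\,\cdot\,,\delta_{s,\tau}\rangle\otimes1)(v)\in N\qquad\text{for all }(s,\tau).
\]
In other words, the image of $v$ in $E\otimes(H^i(Y)/N)$ is killed by all the maps $\langle\,\cdot\,,\delta_{s,\tau}\rangle\otimes1$. By Lemma~\ref{lem:nondeg} the forms $\langle\,\cdot\,,\delta_{s,\tau}\rangle|_E$ contain a basis of $E^\vee$, so this image is $0$. Therefore $v\in E\otimes N\subset E\otimes N^cH^i(Y_{\bar\eta})$. This proves Theorem~\ref{thm:B} and, by Section~\ref{sec:BA}, Theorem~\ref{thm:A}. \qed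

\medskip

The restriction to $E$ enters only in the last step. On $I$ the argument says nothing: $I$ is orthogonal to all $\delta_{s,\tau}$, so the forms $r_{s,\tau}$ vanish on it. The following example shows that $E$ cannot be replaced by $H^1(C_{\bar\eta})$.

\begin{remark}[Why $E$ and not $H^1(C_{\bar\eta})$]\label{rem:CM}
Let $k=\overline{\mathbf F}_p$, let $G$ be an ordinary elliptic curve over $k$, so that $\operatorname{End}(G)\otimes\mathbf Q$ is an imaginary quadratic field, and let $l\ne p$ split in this field. An endomorphism in $\operatorname{End}(G)\setminus\mathbf Z$ acts on $V=H^1(G)$ with two distinct eigenvalues in $\mathbf Q_l$; let $V_+$ and $V_-$ be the eigenlines. They do not depend on the endomorphism, since $\operatorname{End}(G)$ is commutative, and they are isotropic for the alternating cup product on $V$. The $V\otimes V$-component $\gamma$ of the class of the diagonal of $G\times G$ is a nondegenerate tensor, inverse to the cup product up to sign; so it lies in $(V_+\otimes V_-)\oplus(V_-\otimes V_+)$ and has both components nonzero. The graph of $\alpha\in\operatorname{End}(G)$ is the preimage of the diagonal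 under $\alpha\times1$, hence contributes $(\alpha^*\otimes1)\gamma$. The span of these tensors is $(V_+\otimes V_-)\oplus(V_-\otimes V_+)$. Take $S=G\times G$. Since $\operatorname{NS}(S)$ has rank $2+\operatorname{rank}\operatorname{End}(G)=4$, this span is the part of $A$ in $V\otimes V$, and $T=A^\perp=(V_+\otimes V_+)\oplus(V_-\otimes V_-)$.

Let $u_\pm\in V_\pm$ be nonzero. In $H^3(G\times S)=H^3(G\times G\times G)$ the class $u_-\otimes(u_+\otimes u_+)$ lies in $V\otimes T$. But $u_-\otimes u_+$, placed on the first two factors, is a combination of divisor classes and vanishes off some curve $D_0\subset G\times G$; so $u_-\otimes u_+\otimes u_+$ vanishes off the divisor $D_0\times G$. Now take any Lefschetz pencil of hyperplane sections of $S$, for some projective embedding, and let $p:C_{\bar\eta}\to G_{\bar\eta}$ be the restriction of the first projection. It is not constant, because a fiber of the projection has self-intersection $0$ and a hyperplane section does not. So $p$ is finite and surjective, $p^*$ is injective on $H^1$ with image in $I$, and pulling back by $p\times\mathrm{id}$ gives a nonzero class in $I\otimes T$ that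 vanishes off a divisor. Thus $N^1H^3(C_{\bar\eta}\times S_{\bar\eta})$ meets $H^1(C_{\bar\eta})\otimes T$ nontrivially in this case.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Weil1} Deligne, \emph{La conjecture de Weil I}.

\bibitem{Kahn} Bruno Kahn, \emph{Albanese kernels and Griffiths groups}, arXiv:1711.04335 (2017).

\bibitem{SGA4} SGA 4.

\bibitem{SGA45} SGA 4$\frac12$.

\bibitem{SGA7} SGA 7.

\end{thebibliography}

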